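# A row of rectangles read as a column: rational piecewise linear circle maps with irrational rotation number

## 1. Rectangles that form a row and a column at once

Fix an integer $p\ge 1$ and positive real numbers $\ell_0,\dots,\ell_{p-1}$, extended to all indices by $\ell_{j+p}=\ell_j$. For each $m\in\mathbb Z$ take a rectangle of width $\ell_m$ and height $1$. We look at these rectangles in two ways.

*As a row.* Put them side by side. They fill the strip $\mathbb R\times[0,1]$, and rectangle $m$ stands over $[\alpha_m,\alpha_{m+1}]$, where
$$\alpha_0=0,\qquad \alpha_{m+1}-\alpha_m=\ell_m,\qquad \alpha_{m+p}=\alpha_m+R,\qquad R=\sum_{j=0}^{p-1}\ell_j .$$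

*As a column.* Shrink rectangle $m$ by the factor $\ell_m^{-1}$ in both directions. Now it has width $1$ and height $\ell_m^{-1}$, so the rectangles can be stacked. They fill $[0,1]\times\mathbb R$, and rectangle $m$ occupies the heights $[\beta_m,\beta_{m+1}]$, where
$$\beta_0=0,\qquad \beta_{m+1}-\beta_m=\ell_m^{-1},\qquad \beta_{m+p}=\beta_m+C,\qquad C=\sum_{j=0}^{p-1}\ell_j^{-1}.$$

We now build a plane in which both pictures are present. Take one copy of the row for each $n\in\mathbb Z$ and glue the top of rectangle $m$ in strip $n$ affinely to the bottom of rectangle $m+1$ in strip $n+1$. In formulas, let $\tilde G:\mathbb R\to\mathbb R$ map $[\alpha_m,\alpha_{m+1}]$ affinely onto $[\alpha_{m+1},\alpha_{m+2}]$ for every $m$, and put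
$$\hat S=\bigsqcup_{n\in\mathbb Z}\mathbb R\times[0,1]\times\{n\}\Big/\sim,\qquad (x,1,n)\sim(\tilde G(x),0,n+1). \tag{1}$$
The map $\tilde G$ is an increasing homeomorphism with slopes $\ell_{m+1}/\ell_m$, and $\tilde G(x+R)=\tilde G(x)+R$. Moreover
$$\tilde G^{\,p}(x)=x+R, \tag{2}$$
because $\tilde G^{\,p}$ maps $[\alpha_m,\alpha_{m+1}]$ affinely and increasingly onto $[\alpha_{m+p},\alpha_{m+p+1}]=[\alpha_m+R,\alpha_{m+1}+R]$.

Passing from one picture to the other rescales each rectangle by the *same* factor horizontally and vertically. Hence the direction of a straight segment is the same in both pictures, although its length is not. In particular "a line of direction $(d,1)$" makes sense on $\hat S$. Follow such a line from the point $x$ at the bottom of strip $n$: it reaches the top of the strip at $x+d$, crosses the gluing, and arrives at $\tilde G(x+d)$ at the bottom of strip $n+1$. The plane $\hat S$ with its lines of direction $(d,1)$ is therefore a picture of the map $\tilde g(x)=\tilde G(x+d)$. For one special $d$ we can compute its rotation number.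

**Theorem 1.** Let $p\ge1$, let $\ell_j>0$ $(j\in\mathbb Z)$ be real with $\ell_{j+p}=\ell_j$, and let $R,C,\alpha_m,\tilde G$ be as above. Let $X>1$ be the root of
$$X+X^{-1}=2+RC,\qquad\text{and put}\qquad d=\frac{X-1}{C},\qquad \tilde g(x)=\tilde G(x+d). \tag{3}$$
Then $\tilde g$ is the lift of a PL homeomorphism $g$ of $\mathbb R/R\mathbb Z$ with slopes among the $\ell_{m+1}/\ell_m$, and
$$\rho:=\lim_{n\to\infty}\frac{\tilde g^{\,n}(x)-x}{nR}=\frac{1+\eta}{p},\qquad \eta=\frac{p+\sqrt{p^2+4}}{2}.$$
In particular $\rho$ is irrational.

The point to notice is that $\rho$ depends only on the *number* $p$ of rectangles, while $d$ depends on their *shapes*. If we can choose shapes for which $d$ and all the $\alpha_m$ are rational, we get a circle map that is defined over $\mathbb Q$ and has irrational rotation number. That is what the construction is for.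

## 2. Rotation numbers in $\mathcal F_q$

Let $S^1=\mathbb R/\mathbb Z$ and let $\mathrm{PL}^+(S^1)$ be the group of orientation preserving homeomorphisms of $S^1$ that are piecewise linear with finitely many break points. A lift of $f$ is an increasing homeomorphism $\tilde f$ of $\mathbb R$ that induces $f$ and satisfies $\tilde f(t+1)=\tilde f(t)+1$. The rotation number is
$$\mathrm{rot}(f)=\lim_{n\to\infty}\frac{\tilde f^{\,n}(0)}{n}\pmod 1 .$$
We use two textbook facts. First, the limit exists; it is called the translation number of $\tilde f$, and changing the lift changes it by an integer. Second,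
$$\bigl|\,(\tilde f^{\,N}(x)-x)-\tilde f^{\,N}(0)\,\bigr|\le 1\qquad (x\in\mathbb R,\ N\ge1). \tag{4}$$
To see (4), note that the left side is $1$-periodic in $x$, and for $0\le x<1$ we have $\tilde f^{\,N}(0)\le\tilde f^{\,N}(x)\le\tilde f^{\,N}(0)+1$. By (4), any starting point may be used in the limit. The same holds on $\mathbb R/R\mathbb Z$ after dividing by $R$, so the limit $\rho$ in Theorem 1 exists and does not depend on $x$.

**Definition.** A rational $q>0$ is a *power of an integer* if $q=n^k$ with integers $n\ge1$, $k\in\mathbb Z$. For rational $q>0$, let $\mathcal F_q$ be the set of $f\in\mathrm{PL}^+(S^1)$ with $f(\mathbb Q/\mathbb Z)\subset\mathbb Q/\mathbb Z$ and all slopes in $q^{\mathbb Z}$.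

For example $8$, $\frac15$ and $1$ are powers of an integer, while $\frac23$ and $\frac49$ are not. In general, $q=a/b$ in lowest terms fails to be a power of an integer exactly when $a,b\ge2$: if $a=1$ or $b=1$ then $q=n^{\pm1}$, and conversely $n^k$ is an integer or the reciprocal of one.

If $f\in\mathcal F_q$, then each affine piece has the form $t\mapsto st+e$ with $s\in q^{\mathbb Z}$ rational. The piece contains a rational point with rational image, so $e$ is rational too. Hence $f^{-1}$ also maps $\mathbb Q/\mathbb Z$ to itself, and $f^{-1}\in\mathcal F_q$.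

Two results are given to us.

* **(i)** (Ghys–Sergiescu; Calegari, Kleptsyn, Liousse) If $f\in\mathrm{PL}^+(S^1)$ maps $\mathbb Q$ to $\mathbb Q$ and its slopes are powers of a single integer, then $\mathrm{rot}(f)$ is rational.
* **(ii)** For $q=\frac23$ and for $q=\frac27$ this fails: $\mathcal F_q$ contains maps with irrational rotation number. For $q=\frac23$ an example is $f(t)=\frac32t+\frac38$ on $[0,\frac14)$, $f(t)=\frac23t+\frac7{12}$ on $[\frac14,\frac58)$, $f(t)=t-\frac58$ on $[\frac58,1)$, with rotation number $\sqrt2-1$.

The question, posed by James Belk, James Hyde and Justin Tatch Moore in "A piecewise linear homeomorphism of the circle which is periodic under renormalization", arXiv:2211.05825 (2022), is whether (i) extends beyond integers. Is there a rational $q>0$, not a power of an integer, such that every $f\in\mathcal F_q$ has rational rotation number? The answer is no.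

**Theorem 2.** If $q>0$ is rational and not a power of an integer, some $f\in\mathcal F_q$ has irrational (quadratic) rotation number. With (i): all $f\in\mathcal F_q$ have rational rotation number if and only if $q$ is a power of an integer.

**Theorem 3.** If $q>0$ is rational and not a power of an integer, there are infinitely many real quadratic fields $K$ such that *every* element of $K\setminus\mathbb Q$ (mod 1) is the rotation number of some $f\in\mathcal F_q$. In particular the irrational rotation numbers realized in $\mathcal F_q$ are dense.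

**Theorem 4.** Let $\Lambda$ be a subgroup of $\mathbb Q_{>0}^\times$. Every $f\in\mathrm{PL}^+(S^1)$ that maps $\mathbb Q$ to $\mathbb Q$ and has slopes in $\Lambda$ has rational rotation number if and only if $\Lambda\subset n^{\mathbb Z}$ for some integer $n\ge1$.

The simplest cases can be done by hand. If $q=1$, then $f$ is a rotation $t\mapsto t+e$, and $e=f(0)$ is rational, so $\mathrm{rot}(f)=e$ is rational. In our family with $d$ replaced by $0$, the map is $\tilde G$ itself; by (2) its rotation number is $1/p$, whatever the slopes. So an irrational value can only come from the interplay of $\tilde G$ with the shift by $d$.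

## 3. Equal widths, and the two matrices that coincide there

The classical way to force an irrational rotation number is hyperbolicity. Take a torus, a foliation by parallel lines, and a homeomorphism of the torus that preserves the foliation and acts on $\mathbb Z^2$ by a matrix $A$ with irrational eigendirections. The asymptotic direction of the leaves must be an eigendirection of $A$, so the first return map has irrational rotation number.

Let us try this with all $\ell_j=1$. Then $R=C=p$, $\tilde G(x)=x+1$, and (3) reads $X+X^{-1}=2+p^2$. Since $\eta-\eta^{-1}=p$, we have $\eta^2+\eta^{-2}=p^2+2$, so $X=\eta^2$. Also $\eta^2=p\eta+1$, so $d=(\eta^2-1)/p=\eta$. Hence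
$$\tilde g(x)=x+1+\eta,\qquad \rho=\frac{1+\eta}{p}.$$
This confirms Theorem 1 in this case, but it is useless for our question: $g$ is a rotation by an irrational amount, and it does not preserve $\mathbb Q$.

The obstruction is precise. Two shears are available: a horizontal one, built from the row, and a vertical one, built from the column. Their composition acts on *directions* $(dx,dy)$ through
$$D=\begin{pmatrix}1&R\\0&1\end{pmatrix}\begin{pmatrix}1&0\\C&1\end{pmatrix}=\begin{pmatrix}1+RC&R\\C&1\end{pmatrix},\qquad \operatorname{tr}D=2+RC, \tag{5}$$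
and on the group $\mathbb Z^2$ of translations of $\hat S$ through some integer matrix $A$. We shall find $\operatorname{tr}A=2+p^2$. The number $X$ in (3) is the larger eigenvalue of $D$, and $(d,1)$ will turn out to be its eigenvector. When all widths are $1$, both matrices have determinant $1$ and trace $2+p^2$, so they have the same eigenvalues. A rational invariant direction then excludes an irrational eigendirection of $A$.

With *unequal* widths the two matrices separate. Directions are meaningful on $\hat S$ only up to a positive factor, and that is enough for $D$ to act on them. The matrix $A$ still depends only on $p$, while $\operatorname{tr}D=2+RC$ depends on the shapes. (By Cauchy–Schwarz $RC\ge p^2$, with equality only when all $\ell_j$ are equal.) So we may hope to make $X$ rational while $A$ keeps its irrational eigendirections. First we prove Theorem 1, and then we do the arithmetic.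

## 4. Proof that the rotation number is $(1+\eta)/p$

The statements about $\tilde g$ other than the formula for $\rho$ are clear: $\tilde g$ is an increasing homeomorphism, $\tilde g(x+R)=\tilde g(x)+R$, and its slopes are those of $\tilde G$. It remains to compute $\rho$.

**Step 1: the translations of $\hat S$.** *We want a $\mathbb Z^2$-action with compact fundamental region.* Put
$$\tau(x,y,n)=(x+R,y,n),\qquad \sigma(x,y,n)=(x,y,n+1).$$
The map $\tau$ respects (1) because $\tilde G(x+R)=\tilde G(x)+R$, and $\sigma$ respects it because the gluing does not depend on $n$. They are commuting homeomorphisms, and $\tau^i\sigma^j(x,y,n)=(x+iR,y,n+j)$, so they generate a group isomorphic to $\mathbb Z^2$. We write this group additively with basis $(\tau,\sigma)$, so that $\tau^i\sigma^j$ is the column vector $(i,j)^T$. The translates of the compact set $F=[0,R]\times[0,1]\times\{0\}$ cover $\hat S$. The height $n+y$ is a well-defined continuous function on $\hat S$, since $(x,1,n)$ and $(\tilde G(x),0,n+1)$ both have height $n+1$.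

**Step 2: column coordinates.** *We want to see $\hat S$ as a union of straight columns.* Let $Q_{m,n}=[\alpha_m,\alpha_{m+1}]\times[0,1]\times\{n\}$. The top of $Q_{m,n}$ is glued to the bottom of $Q_{m+1,n+1}$. For $c\in\mathbb Z$, let column $c$ be $\bigcup_nQ_{c+n,n}$. On $Q_{m,n}$ introduce $(s,h)$ by
$$x=\alpha_m+\ell_ms,\qquad h=\beta_m+\ell_m^{-1}y,\qquad\text{so}\qquad dx=\ell_m\,ds,\quad dy=\ell_m\,dh. \tag{6}$$
These identify $Q_{m,n}$ with $[0,1]\times[\beta_m,\beta_{m+1}]$. The top of $Q_{m,n}$ has $h=\beta_{m+1}$, as does the bottom of $Q_{m+1,n+1}$. The gluing preserves $s$, because $\tilde G$ is affine from $[\alpha_m,\alpha_{m+1}]$ to $[\alpha_{m+1},\alpha_{m+2}]$. Since $\beta_m\to\pm\infty$ as $m\to\pm\infty$, $(s,h)$ identifies column $c$ with $[0,1]\times\mathbb R$.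

The side $s=1$ of column $c$ is the side $s=0$ of column $c+1$: in strip $n$ both are the segment $x=\alpha_{c+n+1}$. (The coordinate $h$ is in general not the same from the two sides.) Columns meet in no other way. Indeed, rectangles of one strip meet only along sides, and the top of $Q_{m,n}$ is exactly the bottom of $Q_{m+1,n+1}$, which lies in the same column, so it meets other rectangles of strip $n+1$ only at corners, which lie on column sides. Each point of $\hat S$ has a neighborhood that meets at most two strips with bounded $x$, hence meets finitely many rectangles. So the columns form a locally finite closed cover.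

The map $\tau$ takes $Q_{m,n}$ to $Q_{m+p,n}$, and $\sigma$ takes $Q_{m,n}$ to $Q_{m,n+1}$. As rectangle $Q_{m,n}$ lies in column $m-n$, we get
$$\tau:(c;s,h)\mapsto(c+p;s,h+C),\quad \sigma:(c;s,h)\mapsto(c-1;s,h),\quad \tau\sigma^p:(c;s,h)\mapsto(c;s,h+C). \tag{7}$$

**Step 3: two twists.** *We want homeomorphisms of $\hat S$ that shear rows and columns.* Define
$$T_h(x,y,n)=(x+R(y+n),y,n),\qquad T_v(c;s,h)=(c;s,h+C(s+c)).$$

*$T_h$ is well defined.* At the top of strip $n$, $(x,1,n)$ goes to $(x+R(n+1),1,n)$. This is identified with $(\tilde G(x+R(n+1)),0,n+1)=(\tilde G(x)+R(n+1),0,n+1)$, which is $T_h(\tilde G(x),0,n+1)$.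

*$T_v$ is well defined.* On the side $s=1$ of column $c$ the formula adds $C(c+1)$ to $h$, so by (7) it is the map $(\tau\sigma^p)^{c+1}$. On the side $s=0$ of column $c+1$ the formula adds $C(c+1)$ to the $h$ of that column, which again is $(\tau\sigma^p)^{c+1}$. So the two definitions agree on the common side, even though the two coordinates $h$ differ there.

Both maps are continuous: $T_h$ is continuous on strips and compatible with the gluing, and $T_v$ is continuous on the members of a locally finite closed cover and consistent on overlaps. Reversing the sign of the shift gives formulas that are well defined for the same reasons and define continuous inverses. So $T_h$ and $T_v$ are homeomorphisms.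

**Step 4: the action on $\mathbb Z^2$.** *We compute the matrix $A$ of $\Phi=T_hT_v$.* From the definitions,
$$T_h\tau(x,y,n)=(x+R+R(y+n),y,n)=\tau T_h(x,y,n),$$
$$T_h\sigma(x,y,n)=(x+R(y+n+1),y,n+1)=\tau\sigma T_h(x,y,n),$$
$$T_v\tau(c;s,h)=(c+p;s,h+C+C(s+c)+Cp)=(\tau\sigma^p)^p\,\tau\, T_v(c;s,h),$$
$$T_v\sigma(c;s,h)=(c-1;s,h+C(s+c)-C)=(\tau\sigma^p)^{-1}\sigma\, T_v(c;s,h).$$
So conjugation by $T_h$ sends $\tau,\sigma$ to the vectors $(1,0),(1,1)$. Conjugation by $T_v$ sends $\tau$ to $p(1,p)+(1,0)=(1+p,p^2)$ and $\sigma$ to $-(1,p)+(0,1)=(-1,1-p)$. Hence $\Phi\gamma\Phi^{-1}=A\gamma$ for $\gamma\in\mathbb Z^2$, with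
$$A=\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1+p&-1\\p^2&1-p\end{pmatrix}=\begin{pmatrix}1+p+p^2&-p\\p^2&1-p\end{pmatrix},\qquad \det A=1,\quad\operatorname{tr}A=2+p^2. \tag{8}$$
The widths have disappeared.

**Step 5: leaves go to leaves.** *We show that $\Phi$ preserves the lines of direction $(d,1)$ and their upward orientation.* For a sequence $(x_n)_{n\in\mathbb Z}$ with $x_{n+1}=\tilde g(x_n)=\tilde G(x_n+d)$, call
$$\{(x_n+dy,y,n):y\in[0,1],\ n\in\mathbb Z\}$$
a leaf. In strip $n$ it is a straight segment, and consecutive segments fit together because $(x_n+d,1,n)\sim(x_{n+1},0,n+1)$. The height $n+y$ is continuous and parametrizes the leaf homeomorphically by $\mathbb R$. A point $(x,y,n)$ with $0\le y<1$ lies on exactly one leaf, the one with $x_n=x-dy$; so the leaves partition $\hat S$. (For equal widths $\ell_j=1$ the leaf through $(0,0,0)$ has $x_n=n(1+\eta)$.)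

*Claim.* $\Phi$ maps every compact leaf arc, oriented upward, onto an upward leaf arc.

*Proof.* The arc meets finitely many strips, and in each it is a segment crossing finitely many lines $x=\alpha_m$. Cut it into finitely many segments, each in one rectangle. Such a segment has direction $(d,1)$ in $(x,y)$, hence, by (6), also in $(s,h)$ up to a positive factor. On its column, $T_v$ is affine in $(s,h)$ with linear part $(ds,dh)\mapsto(ds,dh+C\,ds)$. So the image is a straight segment in that column with direction a positive multiple of
$$(d,1+Cd)=(d,X),$$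
by the definition of $d$ in (3). The lines $h=\beta_m$ cut this segment into finitely many pieces, each in one rectangle, and by (6) each piece has direction a positive multiple of $(d,X)$ in $(x,y)$. On each strip, $T_h$ is affine with linear part $(dx,dy)\mapsto(dx+R\,dy,dy)$, so it sends these pieces to segments with direction a positive multiple of $(d+RX,X)$. Now $RC=X+X^{-1}-2=(X-1)^2/X$, so
$$d(X-1)=\frac{(X-1)^2}{C}=RX,\qquad\text{that is}\qquad d+RX=Xd.$$
Thus every final piece has direction a positive multiple of $X(d,1)$, that is, of $(d,1)$. (This is the statement $D(d,1)^T=X(d,1)^T$ for the matrix (5).) A segment of direction $(d,1)$ inside a strip has constant $x-dy$, so it lies in a leaf and is traversed upward. Consecutive pieces share endpoints and distinct leaves are disjoint, so all pieces lie in one leaf. The height increases along the whole path, which therefore is an upward leaf arc. $\square$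

**Step 6: a coarse coordinate.** *We want to compare $\Phi$ with the linear map $A$ at large scale.* Define $\kappa:\hat S\to\mathbb R^2$ by $\kappa(x,y,n)=(x/R,n)$, using the representative with $0\le y<1$. Then $\kappa(\tau^i\sigma^jz)=\kappa(z)+(i,j)$. The map $\kappa$ is not continuous, but it is bounded on compact sets: by continuity of the height a compact set meets finitely many strips, and in each of them it has compact intersection with $\mathbb R\times[0,1]$, so $x$ is bounded.

Given $z\in\hat S$, write $z=\tau^i\sigma^jz_0$ with $z_0\in F$. With $(i',j')^T=A(i,j)^T$, Step 4 gives $\Phi(z)=\tau^{i'}\sigma^{j'}\Phi(z_0)$, so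
$$\kappa(\Phi(z))-A\kappa(z)=\kappa(\Phi(z_0))-A\kappa(z_0).$$
The right side is bounded, since $F$ and $\Phi(F)$ are compact. Hence
$$\kappa(\Phi(z))=A\kappa(z)+O(1)\qquad\text{uniformly in }z\in\hat S. \tag{9}$$

**Step 7: $(\rho,1)$ is an eigenvector of $A$.** *We follow one leaf and its image.* If $w=(x_n+dy,y,n)$ runs along any leaf with $n\to+\infty$, then $x_n=\tilde g^{\,n}(x_0)$ gives $\kappa(w)/n\to(\rho,1)$. Take a leaf and its points $z_k=(x_k,0,k)$, $k\ge0$. Then $\kappa(z_k)/k\to(\rho,1)$, so by (9)
$$\frac{\kappa(\Phi(z_k))}{k}\longrightarrow A(\rho,1)^T\ne0, \tag{10}$$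
because $A$ is invertible. In particular $\|\kappa(\Phi(z_k))\|\to\infty$.

By the claim, the points $\Phi(z_k)$ move upward along a single leaf. Let $n_k$ be the strip of $\Phi(z_k)$ (with $0\le y<1$), a nondecreasing sequence. If $n_k$ were bounded, all $\Phi(z_k)$ would lie in a compact arc of that leaf, on which $\kappa$ is bounded, a contradiction. So $n_k\to+\infty$ and $\kappa(\Phi(z_k))/n_k\to(\rho,1)$. The second coordinate of $\kappa(\Phi(z_k))$ is $n_k$, so by (10) the limit $\nu=\lim n_k/k$ exists. Comparing the two limits,
$$A(\rho,1)^T=\nu\,(\rho,1)^T. \tag{11}$$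

**Step 8: selecting the eigenvalue.** *Two values of $\rho$ remain, and a monotonicity argument removes one.* By (8) and (11), $\nu^2-(2+p^2)\nu+1=0$, and the second row of (11) reads $p^2\rho+1-p=\nu$. Since $\eta^2+\eta^{-2}=2+p^2$, the roots are $\eta^2$ and $\eta^{-2}$. From $\eta^2=p\eta+1$ we get $\eta^2=1+p\eta$, and, dividing by $\eta^2$, $\eta^{-2}=1-p/\eta$. So
$$\nu=\eta^2\ \Rightarrow\ \rho=\frac{1+\eta}{p},\qquad\qquad \nu=\eta^{-2}\ \Rightarrow\ \rho=\frac{1-1/\eta}{p}.$$
Since $d>0$, we have $\tilde g\ge\tilde G$ pointwise. Both maps are increasing, so $\tilde g^{\,pk}(x)\ge\tilde G^{\,pk}(x)=x+kR$ by (2), and therefore $\rho\ge1/p$. This excludes the second value, so $\rho=(1+\eta)/p$.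

Finally, $p^2+4$ is not a perfect square: for $p=1$ it is $5$, and for $p\ge2$ we have $p^2<p^2+4<p^2+2p+1=(p+1)^2$. So $\eta$ and $\rho$ are irrational. This proves Theorem 1. $\blacksquare$

## 5. Choosing widths in $q^{\mathbb Z}$ so that $d$ is rational

Multiplying all $\ell_j$ by one factor $t>0$ multiplies $R$ and $d$ by $t$ and $C$ by $t^{-1}$, and leaves $RC$ and $X$ unchanged. It only conjugates $g$ by a dilation, so only the ratios of the widths matter.

**Two widths.** Let $q=a/b$ in lowest terms and try $p=2$ with $(\ell_0,\ell_1)=(b,a)$. Then $RC=\frac{(a+b)^2}{ab}$, and the equation $X^2-(2+RC)X+1=0$ has discriminant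
$$(2+RC)^2-4=RC(RC+4)=\frac{(a+b)^2\,(a^2+6ab+b^2)}{(ab)^2}.$$
So $X$, and with it $d$, is rational exactly when $a^2+6ab+b^2$ is a perfect square.

For $q=\frac23$ this number is $4+36+9=49$, and the construction works. Here $R=5$, $C=\frac56$, $X+X^{-1}=\frac{37}6$, $X=6$ and $d=6$. Since $d\equiv1\pmod 5$, after rescaling the circle to length $1$ we get $f(t)=G(t+\frac15)$, where $G$ exchanges $[0,\frac35]$ and $[\frac35,1]$ affinely:
$$f(t)=\tfrac23t+\tfrac{11}{15}\ \text{ on }[0,\tfrac25),\qquad f(t)=\tfrac32t-\tfrac35\ \text{ on }[\tfrac25,\tfrac45),\qquad f(t)=\tfrac23t+\tfrac1{15}\ \text{ on }[\tfrac45,1).$$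
(The values match mod $1$ at $\frac25$, where both formulas give $0$; at $\frac45$, where both give $\frac35$; and at $1\equiv0$, where both give $\frac{11}{15}$.) As $\eta=1+\sqrt2$, Theorem 1 gives $\rho=1+\frac{\sqrt2}2$, so $\mathrm{rot}(f)=\frac{\sqrt2}2$.

For $q=\frac27$ the number is $4+84+49=137$, not a square. Then $d$ is irrational and $\tilde g(0)=\tilde G(d)$ is irrational, since the affine pieces of $\tilde G$ have rational coefficients and nonzero slope. This is where two widths fail.

**Symmetric lists.** The way on is to use many rectangles with widths $q^{\varepsilon_j}$. We need $RC=(X-1)^2/X$ with $X$ rational. Make the list of exponents symmetric under $\varepsilon\mapsto-\varepsilon$. Then $R=C$, and the requirement becomes $R^2=(X-1)^2/X$. It is met by $X=M^2$ as soon as $R=M-M^{-1}$ with $M>1$ rational. So we want nonnegative integers $c_0,\dots,c_r$ with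
$$c_0+\sum_{i=1}^rc_i\,(q^i+q^{-i})=M-\frac1M. \tag{12}$$
Multiplying the left side by $(ab)^r$ makes it an integer, which suggests $M=(ab)^r$. Since
$$q^i+q^{-i}=\frac{a^{2i}+b^{2i}}{(ab)^i},$$
equation (12) with $M=(ab)^r$ says
$$(ab)^rc_0+\sum_{i=1}^rc_i\,(ab)^{r-i}(a^{2i}+b^{2i})=(ab)^{2r}-1. \tag{13}$$
Divisibility can be arranged one digit at a time, modulo $ab$; the issue is the sign of $c_0$. For $q=\frac23$ and $r=1$, (13) is $6c_0+13c_1=35$. The admissible $c_1=0,1,2$ leave $35,22,9$, none divisible by $6$, so there is no solution. For $r=2$ it is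
$$36c_0+78c_1+97c_2=1295.$$
Modulo $6$ this forces $c_2\equiv5$. With $c_2=5$ there remains $6c_0+13c_1=135$, so $c_1\equiv3$, and $c_1=3$ gives $c_0=16$. Thus a larger $r$ makes room, and for $a,b\ge2$ this always happens.

**Lemma 5.** Let $a,b\ge2$ be coprime, $q=a/b$, $\lambda=\min(a,b)$, and let $r\ge1$ satisfy $\lambda^{2r}\ge4r\,ab$ (true for all large $r$). Put $M=(ab)^r$. Then there are integers $c_0,\dots,c_r\ge0$ satisfying (12), with $c_i\le ab-1$ for $i\ge1$ and $\frac12(ab)^r\le c_0\le(ab)^r$.

*Proof.* First we find integers satisfying (13). Put $V_r=(ab)^{2r}-1$. For $i=r,r-1,\dots,1$ proceed as follows. The number $a^{2i}+b^{2i}$ is coprime to $ab$: a prime dividing it and one of $a,b$ would divide the other. So there is $c_i\in\{0,\dots,ab-1\}$ with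
$$c_i(a^{2i}+b^{2i})\equiv V_i\pmod{ab},\qquad\text{and we put}\qquad V_{i-1}=\frac{V_i-c_i(a^{2i}+b^{2i})}{ab}\in\mathbb Z.$$
Let $c_0=V_0$. Unrolling $V_i=ab\,V_{i-1}+c_i(a^{2i}+b^{2i})$ from $i=r$ down to $i=1$ gives (13). Dividing by $(ab)^r$ gives (12).

Next we bound $c_0$. Let $\mu=\max(a,b)$, so $\lambda\mu=ab$. We have $(ab)^{r-i}a^{2i}=a^{r+i}b^{r-i}\le\mu^{2r}$, and similarly $(ab)^{r-i}b^{2i}\le\mu^{2r}$. Hence the sum in (13) is at most
$$2r(ab-1)\mu^{2r}=2r\,ab\,\mu^{2r}-2r\mu^{2r}\le\tfrac12\lambda^{2r}\mu^{2r}-2r\mu^{2r}=\tfrac12(ab)^{2r}-2r\mu^{2r}.$$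
So $(ab)^rc_0\ge\frac12(ab)^{2r}+2r\mu^{2r}-1\ge\frac12(ab)^{2r}$, that is, $c_0\ge\frac12(ab)^r$. Since the sum in (13) is nonnegative, $(ab)^rc_0\le(ab)^{2r}-1$, so $c_0\le(ab)^r$. $\square$

The hypothesis $a,b\ge2$ enters through the room $\lambda^{2r}$. For an integer $q=b\ge2$ (so $a=1$) equation (13) has no nonnegative solution for any $r\ge1$: modulo $b$ it gives $c_r\equiv-1$, so $c_r\ge1$, and the single term $c_r(1+b^{2r})$ already exceeds $b^{2r}-1$.

**Proof of Theorem 2.** Let $q=a/b$ in lowest terms with $a,b\ge2$. Let $c_0,\dots,c_r\ge0$ be integers satisfying (12) with $M=(ab)^r$, $r\ge1$; such integers exist for suitable $r$ by Lemma 5. Put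
$$p=c_0+2\sum_{i=1}^rc_i .$$
Let $\varepsilon_0,\dots,\varepsilon_{p-1}$ list, in any order, the integer $0$ with multiplicity $c_0$ and each of $\pm i$ $(1\le i\le r)$ with multiplicity $c_i$. Here $p\ge1$, since the right side of (12) is positive. Apply Theorem 1 with $\ell_j=q^{\varepsilon_j}$, extended $p$-periodically. By symmetry of the list and (12),
$$R=C=M-M^{-1},\qquad 2+RC=M^2+M^{-2},\qquad X=M^2,\qquad d=\frac{M^2-1}{M-M^{-1}}=M.$$
So $R$, $d$ and all $\alpha_m$ are rational. Let $f(t)=\frac1R\,g(Rt)$ on $\mathbb R/\mathbb Z$. On $[\alpha_m-d,\alpha_{m+1}-d]$ we have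
$$\tilde g(x)=\alpha_{m+1}+\frac{\ell_{m+1}}{\ell_m}(x+d-\alpha_m),$$
so $f$ is PL with at most $p$ breaks, all of them rational; its affine pieces have rational coefficients; and its slopes are $q^{\varepsilon_{j+1}-\varepsilon_j}\in q^{\mathbb Z}$ (indices modulo $p$). Hence $f\in\mathcal F_q$. The map $t\mapsto\frac1R\tilde g(Rt)$ is a lift of $f$ with translation number $\rho$, so Theorem 1 gives
$$\mathrm{rot}(f)=\frac{1+\eta}p=\frac{2+p+\sqrt{p^2+4}}{2p}\pmod1, \tag{14}$$
which is irrational and quadratic.

Conversely, if $q=n^k$ is a power of an integer, then $q^{\mathbb Z}\subset n^{\mathbb Z}$, and every $f\in\mathcal F_q$ has rational rotation number by (i). $\blacksquare$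

**Examples.** The proof uses only that $c_0,\dots,c_r\ge0$ solve (12), not the inequality on $r$ in Lemma 5.

* For $q=\frac23$, the solution $(c_0,c_1,c_2)=(16,3,5)$ found above gives $p=32$ and $\mathrm{rot}(f)=\frac{17+\sqrt{257}}{32}$ mod $1$.
* For $q=\frac27$ take $r=2$, $M=196$. The recursion of Lemma 5 starts with $V_2=196^2-1=38415$. From $2417c_2\equiv38415\pmod{14}$, that is, $9c_2\equiv13$, we get $c_2=3$ and $V_1=(38415-7251)/14=2226=14\cdot159$. So $c_1=0$ and $c_0=159$. Check: $159+3\cdot\frac{2417}{196}=\frac{38415}{196}=196-\frac1{196}$. Then $p=165$, and $\mathcal F_{2/7}$ contains a map whose rotation number lies in $\mathbb Q(\sqrt{27229})\setminus\mathbb Q$.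

## 6. Whole quadratic fields of rotation numbers

We prove Theorem 3. Let $q=a/b$ in lowest terms with $a,b\ge2$.

**Step 1: rational affine changes.** *One rotation number in a field gives all irrational ones in it.* Suppose $f\in\mathcal F_q$ has rotation number $\theta$ mod $1$, and let $u\in\mathbb Q\setminus\{0\}$, $w\in\mathbb Q$. We claim that $u\theta+w$ mod $1$ is the rotation number of a map in $\mathcal F_q$. Let $\tilde f$ be the lift with translation number $\theta$, write $u=\frac nk$, $w=\frac ik$ with integers $n,i,k$ and $k\ge1$, and put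
$$\varphi(t)=\tilde f^{\,n}(t)+i,\qquad \tilde e(t)=\tfrac1k\,\varphi(kt).$$
Since $\tilde f^{\,n}(kt+k)=\tilde f^{\,n}(kt)+k$, we have $\tilde e(t+1)=\tilde e(t)+1$, so $\tilde e$ is a lift of a map $e\in\mathrm{PL}^+(S^1)$. Its slopes are products of slopes of $f$ or of $f^{-1}$, hence lie in $q^{\mathbb Z}$. It preserves $\mathbb Q$; for $n<0$ this uses $f^{-1}\in\mathcal F_q$, shown in Section 2. So $e\in\mathcal F_q$. Further, $\tilde f^{\,n}$ commutes with integer translations, so
$$\tilde e^{\,N}(0)=\tfrac1k\,\varphi^N(0)=\tfrac1k\bigl(\tilde f^{\,nN}(0)+iN\bigr).$$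
If $n>0$, then $\tilde f^{\,nN}(0)/N\to n\theta$ by definition. For negative powers, apply (4) with $x=\tilde f^{-N}(0)$: it gives $|\tilde f^{-N}(0)+\tilde f^{\,N}(0)|\le1$, so $\tilde f^{-N}(0)/N\to-\theta$, and again $\tilde f^{\,nN}(0)/N\to n\theta$. Hence $\tilde e$ has translation number $(n\theta+i)/k=u\theta+w$.

Now let $p$ arise from nonnegative integers satisfying (12), as in the proof of Theorem 2, and put $K_p=\mathbb Q(\sqrt{p^2+4})$, a real quadratic field because $p^2+4$ is not a square. The number $\rho$ in (14) lies in $K_p\setminus\mathbb Q$, so $\{1,\rho\}$ is a $\mathbb Q$-basis of $K_p$, and every element of $K_p\setminus\mathbb Q$ is $u\rho+w$ with $u\ne0$. All of them are realized. In particular all $\rho+w$, $w\in\mathbb Q$, are realized, so the irrational rotation numbers realized in $\mathcal F_q$ are dense.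

**Step 2: many values of $p$.** *We trade rectangles of width $1$ for rectangles of widths $q^{\pm1}$.* Fix $r$ and $c_0,\dots,c_r$ as in Lemma 5. Because $ab(q+q^{-1})=a^2+b^2$, replacing
$$(c_0,c_1)\quad\text{by}\quad\bigl(c_0-(a^2+b^2)k,\ c_1+ab\,k\bigr),\qquad 0\le k\le\frac{c_0}{a^2+b^2},$$
with $k$ an integer, preserves (12) and nonnegativity. It changes $p$ by $-(a^2+b^2)k+2ab\,k=-(a-b)^2k$. (For $q=\frac23$, the solution $(16,3,5)$ with $p=32$ becomes $(3,9,5)$ with $p=31$; the fields are $\mathbb Q(\sqrt{257})$ and $\mathbb Q(\sqrt{965})$.) As $a\ne b$, different $k$ give different $p$. The number of admissible $k$ is at least $c_0/(a^2+b^2)$, hence we get at least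
$$N_r=\frac{(ab)^r}{2(a^2+b^2)}$$
distinct values of $p$. The largest occurs for $k=0$, so all are at most $(ab)^r+2r\,ab\le2(ab)^r$; here $4r\,ab\le\lambda^{2r}\le(ab)^r$ was used.

**Step 3: few values of $p$ per field.** *We bound how often a given field can occur.* Let $K$ be a real quadratic field with ring of integers $\mathcal O_K$, and suppose $K_p=K$ with $p\le P$. Then $\eta_p=\frac{p+\sqrt{p^2+4}}2$ is a root of $x^2-px-1$, so it is a unit of $\mathcal O_K$, and $\eta_p>1$. Moreover $\eta_p\le p+1\le P+1$, since $\sqrt{p^2+4}\le p+2$. Distinct $p$ give distinct $\eta_p$, because $p=\eta_p-\eta_p^{-1}$. By Dirichlet's unit theorem the units $>1$ of $\mathcal O_K$ are the powers $\epsilon^j$, $j\ge1$, of the fundamental unit $\epsilon>1$.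

We have $\epsilon\ge\frac{1+\sqrt5}2$. Indeed, if $\epsilon$ has norm $-1$, its conjugate is $-\epsilon^{-1}$, so $\epsilon-\epsilon^{-1}$ is a positive integer, hence $\ge1$, which gives $\epsilon\ge\frac{1+\sqrt5}2$. If $\epsilon$ has norm $1$, then $\epsilon+\epsilon^{-1}$ is an integer $>2$, hence $\ge3$, which gives $\epsilon\ge\frac{3+\sqrt5}2$. So $\epsilon^j\le P+1$ allows at most $\log(P+1)/\log\frac{1+\sqrt5}2$ values of $j$, and at most that many $p\le P$ have $K_p=K$.

**Step 4: counting.** *We divide.* With $P=2(ab)^r$, the number of distinct fields $K_p$ obtained from a given $r$ is at least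
$$N_r\cdot\frac{\log\frac{1+\sqrt5}2}{\log\bigl(2(ab)^r+1\bigr)}.$$
The first factor grows exponentially in $r$ and the logarithm in the denominator only linearly, so this tends to infinity as $r\to\infty$. Hence infinitely many fields occur. $\blacksquare$

## 7. Slope groups

We prove Theorem 4. If $\Lambda\subset n^{\mathbb Z}$ for an integer $n\ge1$, all rotation numbers in question are rational by (i). Suppose now that $\Lambda$ is contained in no $n^{\mathbb Z}$. It suffices to find $q\in\Lambda$ that is not a power of an integer: then $q^{\mathbb Z}\subset\Lambda$, and Theorem 2 provides a map in $\mathcal F_q$ with irrational rotation number.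

**Step 1: cyclic groups.** *Here a generator works.* If $\Lambda=\langle q\rangle$, then $q$ is not a power of an integer, since $q=n^k$ would give $\Lambda\subset n^{\mathbb Z}$.

**Step 2: noncyclic groups.** *Here we combine two elements.* By unique factorization, $\mathbb Q_{>0}^\times$ is free abelian on the primes, so its subgroup $\Lambda$ is free abelian. Being noncyclic, it has rank at least $2$ and contains multiplicatively independent $x,y$. If one of them is not a power of an integer, take it as $q$. Otherwise each is an integer or the reciprocal of one, and neither is $1$. Inverting if necessary, we may assume that $x,y>1$ are integers.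

By independence, the vectors of valuations $(v_l(x))_l$ and $(v_l(y))_l$, indexed by the primes, are not proportional. So some $2\times2$ minor is nonzero, and we can name the two primes $l,l'$ so that
$$v_l(x)\,v_{l'}(y)>v_{l'}(x)\,v_l(y)\ge0.$$
In particular $v_l(x)>0$ and $v_{l'}(y)>0$. Choose positive integers $i,j$ with
$$\frac{v_{l'}(x)}{v_{l'}(y)}<\frac ji<\frac{v_l(x)}{v_l(y)},$$
where the right side is read as $\infty$ if $v_l(y)=0$. Then $q=x^iy^{-j}\in\Lambda$ satisfies
$$v_l(q)=i\,v_l(x)-j\,v_l(y)>0,\qquad v_{l'}(q)=i\,v_{l'}(x)-j\,v_{l'}(y)<0.$$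
So $q$ is neither an integer nor the reciprocal of one, hence not a power of an integer. For instance, $\Lambda=\langle2,6\rangle$ has both generators integers; with $x=2$, $y=6$, $l=2$, $l'=3$ the condition is $0<\frac ji<1$, and $i=2$, $j=1$ gives $q=\frac46=\frac23$. $\blacksquare$
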